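# Fixed points and the pigeonhole principle over definably complete fields

## 1. Winding numbers on a grid of four cells

Let $Q=[-1,1]^2$. We walk once counterclockwise around its boundary. Let $e:[0,1]\to\partial Q$ be affine on each interval $[\frac{q-1}4,\frac q4]$, $q=1,\dots,4$, with
$$e(0)=(-1,-1),\quad e(\tfrac14)=(1,-1),\quad e(\tfrac12)=(1,1),\quad e(\tfrac34)=(-1,1),\quad e(1)=e(0),$$
and extend $e$ to $[-2,2]$ with period $1$. These formulas make sense in every ordered field, and that will matter later. For the moment we work in $\mathbb R$.

Cut $[0,2]^2$ into four unit cells. We look for a continuous $u:[0,2]^2\to\partial Q$ that sends all nine grid points to $e(0)$ and winds a whole number of times along each edge: $u(i+s,j)=e(w(i,j)s)$ on the horizontal edge starting at $(i,j)$, and $u(i,j+t)=e(v(i,j)t)$ on the vertical edge starting at $(i,j)$, with $s,t\in[0,1]$ and labels $v,w\in\{-1,0,1\}$. Call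
$$\gamma(i,j)=w(i,j)+v(i+1,j)-w(i,j+1)-v(i,j)$$
the circulation of the cell with lower left corner $(i,j)$. If $\gamma(i,j)=0$, then $u$ extends over the cell by
$$u(i+s,j+t)=e\big(w(i,j)s+v(i,j)t+(v(i+1,j)-v(i,j))st\big).$$
The edges $s=0$ and $t=0$ are right. For $s=1$ we get $e(w(i,j)+v(i+1,j)t)=e(v(i+1,j)t)$ by periodicity. For $t=1$ the argument is $v(i,j)+(w(i,j)+v(i+1,j)-v(i,j))s=v(i,j)+w(i,j+1)s$, and periodicity removes the integer $v(i,j)$. If $\gamma(i,j)\ne0$, the loop around the cell has nonzero winding number and no extension exists.

Now we take the labels from a map. Let $R(0)=1$, $R(1)=0$. Write $[P]=1$ if $P$ holds and $[P]=0$ otherwise, and put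
$$v(i,j)=[i\le R(j)]-[i\le j],\qquad w(i,j)=[j\le R^{-1}(i)]-[j\le i],$$
except that for $i=0$ we read the first bracket of $w$ as $0$, as if $0$ were not a value of $R$. By hand:

| | | | |
|---|---|---|---|
| $v(0,0)=0$ | $v(1,0)=1$ | $v(2,0)=0$ | (vertical edges, lower row) |
| $v(0,1)=0$ | $v(1,1)=-1$ | $v(2,1)=0$ | (vertical edges, upper row) |
| $w(0,0)=-1$ | $w(0,1)=0$ | $w(0,2)=0$ | (horizontal edges, left column) |
| $w(1,0)=0$ | $w(1,1)=-1$ | $w(1,2)=0$ | (horizontal edges, right column) |

On the boundary of the big square every label is $0$, except $w(0,0)=-1$. The circulations are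
$$\gamma(0,0)=-1+1-0-0=0,\qquad \gamma(1,0)=0+0+1-1=0,$$
$$\gamma(0,1)=0-1-0-0=-1,\qquad \gamma(1,1)=-1+0-0+1=0.$$
Three cells can be filled and one cannot. The bad cell is $(0,1)$, and it is bad because $R(1)=0$, the value we pretended was not taken. In general $v(i+1,j)-v(i,j)=[i=j]-[i=R(j)]$, while $w(i,j+1)-w(i,j)$ is the same number for $i\neq0$ and equals $[i=j]$ for $i=0$. So $\gamma(i,j)=-1$ if $i=0=R(j)$, and $\gamma(i,j)=0$ otherwise.

If $R$ were a bijection from $D=\{0,1\}$ onto $D\setminus\{0\}$, all cells could be filled, and we would have a map of the square to a circle that winds once around on the boundary. On a finite grid this is impossible for a trivial reason: when all circulations are added, the inner edges cancel and the boundary circulation $-1$ remains. It is also impossible because finite sets obey the pigeonhole principle. But suppose that we work over an ordered field other than $\mathbb R$, and that $D$ is an infinite set which looks finite to every set we are allowed to define. Then nobody hands us the sum over all cells. Can the pigeonhole principle fail for such a $D$, and does the topology of the square then fail with it?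

## 2. Definably complete fields, pseudofinite sets, and the theorems

**Definition (definably complete).** Let $\mathbb K$ be an expansion of an ordered field $\langle K,<,+,\cdot\rangle$. It is *definably complete* if every nonempty bounded subset of $K$ that is definable in $\mathbb K$ has a supremum in $K$. "Definable" always means definable with parameters.

Applying this to $-X$ we get infima as well. Every expansion of $\mathbb R$ is definably complete. The ordered field $\mathbb Q$ is not, because of $\{x:x^2<2\}$. If $\mathcal R$ is an expansion of $\mathbb R$ and $\mathcal K\equiv\mathcal R$, then $\mathcal K$ is definably complete: for each formula $\theta(\bar z,y)$, "for all $\bar z$, if $\{y:\theta(\bar z,y)\}$ is nonempty and bounded, it has a supremum" is a first-order sentence true in $\mathcal R$. On the other hand, expand a non-archimedean ordered field $K$ by a predicate for the set $\omega$ of standard natural numbers. This is not definably complete: $\omega$ is bounded, and if $c$ were its supremum, then $c-1<k$ for some $k\in\omega$, so $c<k+1\in\omega$.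

Throughout, $[0,1]=\{x\in K:0\le x\le1\}$, and $K^m$ has the product of the order topology. The question, asked as a conjecture by Antongiulio Fornasiero and Philipp Hieronymi in "A fundamental dichotomy for definably complete expansions of ordered fields", arXiv:1305.4767 (2013), is this: if $\mathbb K$ is definably complete and $f:[0,1]^2\to[0,1]^2$ is definable and continuous, must $f$ have a fixed point?

**Definition (pseudofinite).** A definable set $D\subset K$ is *pseudofinite* if it is closed, bounded and discrete.

Finite sets are pseudofinite. In an expansion of $\mathbb R$ there are no others, by Bolzano–Weierstrass. The set $\{1/k:k\ge1\}\subset\mathbb R$ is discrete but not closed, and adding $0$ makes it closed but not discrete. Infinite pseudofinite sets appear in Section 5.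

Recall that an expansion $\mathcal R$ of the ordered field $\mathbb R$ is *o-minimal* if every definable subset of $\mathbb R$ is a finite union of points and intervals. The field $\langle\mathbb R,<,+,\cdot\rangle$ itself is o-minimal by quantifier elimination. The field with a predicate for $\mathbb Z$ is not.

**Theorem A.** Let $\mathcal R$ be an o-minimal expansion of the ordered field $\mathbb R$ in a countable language (e.g. $\mathcal R=\langle\mathbb R,<,+,\cdot\rangle$). There are a countable $\mathcal K\equiv\mathcal R$ with universe $K$, and $R\subset K^2$, such that $\mathbb K=(\mathcal K,R)$ is definably complete, and $R$ is the graph of a bijection $D\to D\setminus\{0\}$ with $0\in D\subset K$ and $D$ pseudofinite.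

**Theorem B.** Let $\mathbb K$ be any definably complete expansion of an ordered field. If there are a pseudofinite definable $D\subset K$, a point $d_0\in D$ and a definable bijection $R:D\to D\setminus\{d_0\}$, then there are a definable continuous $f:[0,1]^2\to[0,1]^2$ without fixed point and a definable continuous retraction of $[0,1]^2$ onto its boundary.

**Corollary.** The conjecture is false; it fails for the structures $\mathbb K$ of Theorem A.

**Theorem C.**
1. For $m\ge1$: "every definable continuous $f:[0,1]^m\to[0,1]^m$ has a fixed point" holds in all definably complete expansions of ordered fields iff $m=1$. For $m\ge2$ there are counterexamples expanding a model of $\mathrm{Th}(\mathcal R)$, for every $\mathcal R$ as in Theorem A.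
2. If $\mathbb K$ is definably complete and $K$ is archimedean, Brouwer's theorem holds in $\mathbb K$ for all $m$. So every counterexample is non-archimedean.

The idea for Theorem A goes back to Ajtai's theorem on the pigeonhole principle, and the counting in Lemma 3 below goes back to Razborov and Beame. The proofs here are complete.

## 3. Where fixed points exist: intervals and archimedean fields

We begin with the cases in which the answer is yes.

**Step 1: dimension one.** This step proves the positive half of Theorem C(1); it is the usual proof by a supremum. Let $f:[0,1]\to[0,1]$ be definable and continuous, and let $c=\sup\{x\in[0,1]:f(x)\ge x\}$; the set contains $0$, so $c$ exists. If $f(c)>c$, then $c<1$, and by continuity $f(x)>x$ for some $x>c$ in $[0,1]$, which contradicts the choice of $c$. If $f(c)<c$, then $c>0$ and $f(x)<x$ on $(c-\varepsilon,c]\cap[0,1]$ for some $\varepsilon>0$. Then no point of the set lies above $c-\varepsilon$, again a contradiction. So $f(c)=c$.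

**Step 2: definable compactness.** The next two lemmas replace compactness of closed bounded sets. They hold in every definably complete $\mathbb K$. Let $|\cdot|$ be the max norm on $K^m$.

**Lemma 1.** Let $(Y_t)_{0<t\in K}$ be a definable family of nonempty closed subsets of a fixed bounded box in $K^m$, $m\ge1$, with $Y_{t'}\subset Y_t$ for $t'<t$. Then $\bigcap_tY_t\neq\emptyset$.

*Proof.* Induction on $m$. For $m=1$ let $g(t)=\min Y_t$: the infimum exists by definable completeness and lies in $Y_t$ because $Y_t$ is closed. Let $c=\sup_tg(t)$. Since the sets shrink as $t$ decreases, $g$ is nonincreasing in $t$. So for each $t$ we have $c=\sup\{g(t'):t'\le t\}$, and each such $g(t')$ lies in $Y_{t'}\subset Y_t$. As $Y_t$ is closed, $c\in Y_t$.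

Let $m>1$. Apply the case of dimension $1$ to the closures of the projections of the $Y_t$ to the first coordinate: some $c_1$ lies in all of them. Put
$$Z_t=\{z\in K^{m-1}:\exists x\,(|x-c_1|\le t\wedge(x,z)\in Y_t)\}.$$
These sets are definable and bounded, nonempty by the choice of $c_1$, and $Z_{t'}\subset Z_t$ for $t'<t$. By induction, applied to their closures, some $z$ lies in the closure of every $Z_t$. Let $t>0$ and $0<\varepsilon\le t$. Choose $z'\in Z_\varepsilon$ with $|z'-z|\le\varepsilon$, and then $x$ with $|x-c_1|\le\varepsilon$ and $(x,z')\in Y_\varepsilon\subset Y_t$. So points of $Y_t$ come arbitrarily close to $(c_1,z)$, and $(c_1,z)\in Y_t$. $\square$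

**Lemma 2.** Let $Y\subset K^m$ be definable, nonempty, closed and bounded. A definable continuous $g:Y\to K$ attains a minimum.

*Proof.* If $g$ were unbounded below, Lemma 1 for $Y_t=\{y\in Y:g(y)\le-1/t\}$ would give a point $y$ with $g(y)\le-1/t$ for all $t>0$, which is impossible. So $\gamma=\inf g(Y)$ exists. Lemma 1 for $Y_t=\{y\in Y:g(y)\le\gamma+t\}$ gives a point with $g(y)=\gamma$. $\square$

**Step 3: archimedean fields.** This step proves Theorem C(2) by passing to $\mathbb R$. Let $K$ be archimedean, so that $\mathbb Q\subset K\subset\mathbb R$ up to isomorphism, and let $f:[0,1]_K^m\to[0,1]_K^m$ be definable and continuous. For $0<\varepsilon\in K$ the set $\{(p,q):|f(p)-f(q)|\ge\varepsilon\}$ is closed and bounded. If it is nonempty, $|p-q|$ attains a minimum $\delta$ on it by Lemma 2, and $\delta>0$ because $p\ne q$ on this set. So $|p-q|<\delta$ implies $|f(p)-f(q)|<\varepsilon$: $f$ is uniformly continuous. Since $[0,1]^m_K$ is dense in $[0,1]^m_{\mathbb R}$, $f$ extends to a continuous $\bar f:[0,1]^m_{\mathbb R}\to[0,1]^m_{\mathbb R}$, and $\bar f$ has a fixed point $c\in\mathbb R^m$ by the classical Brouwer theorem. Points $p\in[0,1]_K^m$ close to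 $c$ make $|f(p)-p|$ arbitrarily small. By Lemma 2, $|f(p)-p|$ attains its minimum on $[0,1]_K^m$. This minimum is therefore $0$, and $f$ has a fixed point in $K^m$. This proves Theorem C(2).

A sensible person would now try to remove the word "archimedean". Lemma 2 still gives a point where $|f(p)-p|$ is least. What is lost is the supply of points that are moved very little: they came from $\mathbb R$, and a non-archimedean $K$ does not embed in $\mathbb R$. One would like to find such points by counting on a fine grid, as in the cancellation of Section 1. A fine grid is now indexed by an infinite pseudofinite set, and the cancellation is a sum with infinitely many terms. Ordinary induction does not reach the end of that sum, and definable completeness helps only if the partial sums are definable. So we turn around and exploit this.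

## 4. A retraction built from a failure of the pigeonhole principle

Here we prove Theorem B. Fix $\mathbb K$, $D$, $d_0$ and $R:D\to D\setminus\{d_0\}$ as there. We run the recipe of Section 1 with this $R$.

**Step 1: successors in $D$.** We want a grid indexed by $D$. Since $D$ is closed and discrete, it has no accumulation points in $K$, so every definable $D'\subset D$ is closed. If $D'\ne\emptyset$, its supremum and infimum exist by definable completeness and belong to $D'$. For $d\in D$ put $d^+=\min(D\cap(d,\infty))$ if $d\neq\max D$, and $(\max D)^+=1+\max D$. Let $a=\min D$, $b=(\max D)^+$, $D^*=D\cup\{b\}$. Each $x\in[a,b)$ lies in $[i,i^+)$ for exactly one $i\in D$, namely $i=\max(D\cap(-\infty,x])$.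

**Step 2: labels.** We define the edge labels and check that all circulations vanish. Put
$$v(i,j)=[i\le R(j)]-[i\le j]\quad(i\in D^*,\ j\in D),$$
$$w(i,j)=[j\le R^{-1}(i)]-[j\le i]\quad(i\in D,\ j\in D^*),$$
where the first bracket of $w$ is read as $0$ if $i=d_0$. For $i,m\in D$ we have $[i^+\le m]-[i\le m]=-[i=m]$. Hence for $i,j\in D$
$$v(i^+,j)-v(i,j)=[i=j]-[i=R(j)],$$
$$w(i,j^+)-w(i,j)=[i=j]-[j=R^{-1}(i)]\quad(i\ne d_0),\qquad w(d_0,j^+)-w(d_0,j)=[d_0=j].$$
For $i\neq d_0$ the conditions $j=R^{-1}(i)$ and $i=R(j)$ are the same. For $i=d_0$ the condition $R(j)=i$ never holds. So in all cases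
$$v(i^+,j)-v(i,j)=[i=j]-[i=R(j)]=w(i,j^+)-w(i,j).\tag{1}$$
Since $a$ is least and $b$ exceeds all of $D$, we also read off
$$v(a,j)=v(b,j)=0,\qquad w(i,b)=0,\qquad w(i,a)=0\ (i\ne d_0),\qquad w(d_0,a)=-1.\tag{2}$$

**Step 3: the map $u:[a,b]^2\to\partial Q$.** We fill all cells. On the cell $[i,i^+]\times[j,j^+]$, $i,j\in D$, let $s=\frac{x-i}{i^+-i}$ and $t=\frac{y-j}{j^+-j}$, both in $[0,1]$, and put
$$u(x,y)=e\big(w(i,j)s+v(i,j)t+(v(i^+,j)-v(i,j))st\big).$$
The argument of $e$ is bilinear in $(s,t)$, so it is a convex combination of its corner values $0$, $w(i,j)$, $v(i,j)$, $w(i,j)+v(i^+,j)$. Hence it lies in $[-2,2]$, where $e$ is defined.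

The formulas agree on common edges.
- On $s=0$ the formula is $e(v(i,j)t)$. On $s=1$ it is $e(w(i,j)+v(i^+,j)t)=e(v(i^+,j)t)$ by periodicity; this is the formula of the cell $(i^+,j)$ at $s=0$, if $i^+\in D$.
- On $t=0$ it is $e(w(i,j)s)$. On $t=1$ it is $e\big(v(i,j)+[w(i,j)+v(i^+,j)-v(i,j)]s\big)$. By (1) the square bracket equals $w(i,j^+)$, so by periodicity this is $e(w(i,j^+)s)$, the formula of the cell $(i,j^+)$ at $t=0$, if $j^+\in D$.

So $u$ is well defined. It is definable, since $i,j$ depend definably on $x,y$ and $v,w$ are definable. It is continuous: because $D$ has no accumulation point, each point has a neighborhood meeting at most four cells; the cells are closed, and $u$ is continuous on each.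

**Step 4: the boundary values.** We record how $u$ winds around the boundary. By (2), $u=e(0)$ on the boundary of $[a,b]^2$, except that $u(x,a)=e\big(-\frac{x-d_0}{d_0^+-d_0}\big)$ for $x\in[d_0,d_0^+]$. Let $\alpha:Q\to[a,b]^2$ be the coordinatewise increasing affine bijection and $u_1=u\circ\alpha$. For $s\in[0,\frac14]$ we have $e(s)=(-1+8s,-1)$, so $\alpha(e(s))=(a+4s(b-a),a)$. Hence for all $s\in[0,1]$
$$u_1(e(s))=e(-\kappa(s)),\qquad\kappa(s)=\min\Big(1,\max\Big(0,\tfrac{a+4s(b-a)-d_0}{d_0^+-d_0}\Big)\Big).$$
Indeed, for $s\ge\frac14$ we have $a+4s(b-a)\ge b\ge d_0^+$, so $\kappa(s)=1$, and $e(-1)=e(0)$. The function $\kappa:[0,1]\to[0,1]$ is continuous with $\kappa(0)=0$ and $\kappa(1)=1$.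

**Step 5: a collar that makes the winding uniform.** We enlarge the square so that on the new boundary the map becomes $2e(s)\mapsto e(-s)$. Let $Q_2=[-2,2]^2$. Put $U=u_1$ on $Q$, and for $\lambda\in[1,2]$, $s\in[0,1]$
$$U(\lambda e(s))=e\big(-[(2-\lambda)\kappa(s)+(\lambda-1)s]\big).$$
The only ambiguity is $s=0$ versus $s=1$, where the values are $e(0)$ and $e(-1)=e(0)$. For $\lambda=1$ we get $e(-\kappa(s))=u_1(e(s))$, in agreement with $u_1$. On each of the four closed sets $\{\lambda e(s):\lambda\in[1,2],\ s\in[\frac{q-1}4,\frac q4]\}$ the pair $(\lambda,s)$ is a continuous function of the point: $\lambda$ is its max norm, and $s$ is an affine function of one coordinate divided by $\lambda$. So $U:Q_2\to\partial Q$ is continuous and definable, and $U(2e(s))=e(-s)$.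

**Step 6: undoing the orientation.** We turn $U$ into a retraction. Let $\mathrm{sw}(x,y)=(y,x)$. Then $\mathrm{sw}(e(s))=e(1-s)$ for $s\in[0,1]$. For $s\in[0,\frac14]$ both sides are $(-1,-1+8s)$; for $s\in[\frac14,\frac12]$ both are $(8s-3,1)$; the other two pieces follow by applying $\mathrm{sw}$ and replacing $s$ by $1-s$. By periodicity $\mathrm{sw}(e(s))=e(-s)$, hence also $\mathrm{sw}(e(-s))=e(s)$.

Let $f=-2\,\mathrm{sw}\circ U:Q_2\to\partial Q_2$. On the boundary, $f(2e(s))=-2\,\mathrm{sw}(e(-s))=-2e(s)$. So $-f$ is a retraction of $Q_2$ onto $\partial Q_2$. If $f(p)=p$, then $p\in\partial Q_2$, say $p=2e(s)$, and $f(p)=-p\ne p$, a contradiction. So $f$ has no fixed point. Conjugating by an affine bijection $[0,1]^2\to Q_2$ gives Theorem B. $\blacksquare$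

## 5. A nonstandard finite set, and two bijections that do not work

It remains to break the pigeonhole principle without destroying definable completeness.

**The universe $\mathfrak V$.** Let $L$ be the language of $\mathcal R$. Consider $(V_{\omega+\omega},\in)$ with constants for $\mathbb R$, for $\mathbb N\subset\mathbb R$, and for the interpretations in $\mathcal R$ of the symbols of $L$; this is a countable language. By compactness and Löwenheim–Skolem, let $\mathfrak V$ be a countable model of the full theory of this structure containing a natural number greater than all standard ones. The elements of $\mathfrak V$ are called *internal*, and we identify an internal set with its extension. Statements true in $V_{\omega+\omega}$ transfer to $\mathfrak V$; in particular separation, power set, pairing, union and choice hold. By separation, a subset of an internal set defined in $\mathfrak V$ by a formula with parameters is internal. By pairing and union, a set consisting of a standard finite number of internal elements is internal. "Internally finite" means finite in the sense of $\mathfrak V$.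

Let $\mathcal K$, with universe $K$, be the interpretation of $\mathcal R$ in $\mathfrak V$. For each $L$-formula $\theta$, satisfaction of $\theta$ in $\mathcal R$ is expressed by a formula of set theory with our constants. Hence $\mathcal K\equiv\mathcal R$, and $L$-definable relations (with parameters in $K$), restricted to internal sets, are internal. The natural numbers of $\mathfrak V$ form a subset of $K$. Fix a nonstandard one, $n$, and let
$$D=\{0,1,\dots,n\}\subset K,\qquad B=D\setminus\{0\}.$$
A number of $\mathfrak V$ is *infinite* if it exceeds all standard integers. For example, $\{d\in D:d\text{ even}\}$ is internal. The set $\omega$ of standard natural numbers is a subset of $D$ that is not internal: by transfer every nonempty internal subset of $D$ has a greatest element, and $\omega$ has none.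

**Two attempts.** We want a bijection $R:D\to B$ such that $(\mathcal K,R)$ is definably complete. An internal $R$ does not exist, because the pigeonhole principle for finite sets transfers. From outside, $D$ and $B$ are countably infinite, so there are many bijections. The obvious one is
$$R(d)=d+1\ \text{ for }d\in\omega,\qquad R(d)=d\ \text{ for }d\in D\setminus\omega .$$
It is indeed a bijection $D\to B$. But $\{d:R(d)\ne d\}=\omega$ is definable from it, and $\omega$ is bounded without supremum. By Step 1 of Section 4, in a definably complete structure where $D$ is a definable pseudofinite set, every nonempty definable subset of $D$ has a least and a greatest element. This is what any $R$ we build must respect.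

So $R$ has to be generic enough that no formula can use it to define a set without least element. We build it as the union of a countable chain of internal partial matchings. The difficulty is to arrange that a partial matching already controls the truth of a formula $\varphi(x)$ for all $x\in D$ at once. The tool is a counting lemma about finite sets.

## 6. Counting matchings that are hard to decide

A *matching* is (the graph of) an injective partial function. We also view its pairs $(p,h)$ as edges between a "pigeon" $p$ and a "hole" $h$, both called vertices; pigeons and holes are regarded as elements of disjoint copies. A matching *touches* the vertices of its edges.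

In this section everything is finite in the ordinary sense. Let $|A'|=N+1$ (pigeons) and $|B'|=N$ (holes), and let $M_\ell$ be the set of matchings in $A'\times B'$ with $N-\ell$ edges. Choosing the $\ell$ untouched holes and then injecting the other holes into $A'$, we see that $|M_\ell|=\binom N\ell\frac{(N+1)!}{(\ell+1)!}$. So for $0\le j\le\ell<N$
$$\frac{|M_{\ell-j}|}{|M_\ell|}=\frac{\ell!}{(\ell-j)!}\cdot\frac{(N-\ell)!}{(N-\ell+j)!}\cdot\frac{(\ell+1)!}{(\ell+1-j)!}\le\Big(\frac{(\ell+1)^2}{N-\ell}\Big)^j,\tag{3}$$
because the three factors are at most $(\ell+1)^j$, $(N-\ell)^{-j}$ and $(\ell+1)^j$. If $N$ is much larger than $\ell^2$, large matchings are much rarer than slightly smaller ones.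

Let $F=(t_1,\dots,t_z)$ be a (possibly empty) list of matchings in $A'\times B'$ with at most $r$ edges each, $r\ge1$. Think of a hidden bijection that extends a known matching $\mu$, and of the question whether it contains some $t_i$. We ask about the first $t_i$ still possible, and we ask for the partners of all its vertices that we do not yet know.

**Definition (undetermined matchings, blocks, runs).** For a matching $\mu$ let $\iota(\mu)$ be the least $i$ such that $t_i\cup\mu$ is a matching, if it exists. Call $\mu$ *undetermined* if $\iota(\mu)$ exists and $t_{\iota(\mu)}\not\subset\mu$. Then let $V(\mu)$ be the set of vertices of $t_{\iota(\mu)}\setminus\mu$. A *block* at an undetermined $\mu$ is a matching $\pi$, vertex-disjoint from $\mu$, touching every vertex in $V(\mu)$, and such that every edge of $\pi$ meets $V(\mu)$. A *run* from $\rho$ is a sequence $(\pi_1,\dots,\pi_c)$, $c\ge0$, such that, with $\mu_i=\rho\cup\pi_1\cup\dots\cup\pi_i$, each $\mu_{i-1}$ $(1\le i\le c)$ is undetermined and $\pi_i$ is a block at $\mu_{i-1}$. Its *length* is $\sum|\pi_i|$. Call $\rho\in M_\ell$ *bad* (for $F,s$) if there is a run from $\rho$ of length $\ge s$.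

No vertex of $V(\mu)$ is touched by $\mu$: an edge of $t_{\iota(\mu)}$ outside $\mu$ cannot share a vertex with an edge of $\mu$, since $t_{\iota(\mu)}\cup\mu$ is a matching.

*Example.* Let $A'=\{p_0,p_1,p_2\}$, $B'=\{h_1,h_2\}$, $F=(\{(p_1,h_1)\})$, $\rho=\emptyset$. Then $\rho$ is undetermined and $V(\rho)=\{p_1,h_1\}$. The blocks are $\{(p_1,h_1)\}$, $\{(p_1,h_2),(p_0,h_1)\}$ and $\{(p_1,h_2),(p_2,h_1)\}$. After the first, $t_1$ is contained in $\mu_1$. After either of the others, $t_1\cup\mu_1$ is not a matching and $\iota(\mu_1)$ does not exist. So every run stops after one block, and $\emptyset$ is bad for $s=1,2$ but not for $s=3$.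

**Lemma 3.** For $\ell<N$ and $s\ge1$,
$$|\{\rho\in M_\ell\text{ bad}\}|\le|M_\ell|\sum_{j=\lceil s/2\rceil}^{s+2r}\Big(\frac{2^r(\ell+1+r)^2(\ell+1)^2}{N-\ell}\Big)^j.$$

The proof compresses bad matchings: it trades a bad $\rho$ for a larger matching $\rho^*$, of which there are few by (3), plus a short code from which $\rho$ can be recovered.

**Step 1: the larger matching.** Fix linear orders on $A'$, $B'$ and $A'\times B'$. Initial segments of runs are runs, so for each bad $\rho$ we may choose a run $(\pi_1,\dots,\pi_c)$ of length $\ge s$ all of whose proper initial segments have length $<s$. Let $\sigma_i=t_{\iota(\mu_{i-1})}\setminus\mu_{i-1}\ne\emptyset$ and $V_i=V(\mu_{i-1})$, so $|V_i|=2|\sigma_i|\le2r$. Every edge of $\pi_i$ meets $V_i$, so $|\pi_i|\le|V_i|$; and $\pi_i$ touches all of $V_i$ with two vertices per edge, so $|\pi_i|\ge|V_i|/2$. Thus $|\sigma_i|\le|\pi_i|\le2|\sigma_i|\le2r$. So the length of the run is at most $s-1+2r$, and $j:=\sum|\sigma_i|$ satisfies $s/2\le j\le s+2r$.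

The vertices in $V_i$ are not touched by $\mu_{i-1}=\rho\cup\pi_1\cup\dots\cup\pi_{i-1}$. Since $\pi_{i'}$ touches all of $V_{i'}$, the sets $V_i$ are pairwise disjoint. Therefore all
$$\nu_i=\rho\cup\pi_1\cup\dots\cup\pi_i\cup\sigma_{i+1}\cup\dots\cup\sigma_c\qquad(0\le i\le c)$$
are matchings: $\mu_i$ is one, and the vertices of $\sigma_{i+1},\dots,\sigma_c$ are untouched by $\mu_i$ and lie in disjoint sets. In particular $\rho^*:=\nu_0=\rho\cup\sigma_1\cup\dots\cup\sigma_c$ has $N-\ell+j$ edges, so $\rho^*\in M_{\ell-j}$ and $j\le\ell$.

**Step 2: decoding.** We show how to pass from $\nu_i$ to $\nu_{i+1}$ for $0\le i<c$ with little extra information, recovering $\sigma_{i+1}$ on the way.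

- (a) *$\iota(\mu_i)$ is the least index of a term contained in $\nu_i$.* Indeed $t_{\iota(\mu_i)}\subset\mu_i\cup\sigma_{i+1}\subset\nu_i$. If $t_h\subset\nu_i$, then $t_h\cup\mu_i\subset\nu_i$ is a matching, so $h\ge\iota(\mu_i)$.
- (b) So from $\nu_i$ and a code for a subset of $\{1,\dots,r\}$, saying which edges of $t_{\iota(\mu_i)}$ form $\sigma_{i+1}$, we recover $\sigma_{i+1}$ and $V_{i+1}$.
- (c) $\pi_{i+1}$ is determined by the partner of each $v\in V_{i+1}$. A partner is not touched by $\mu_i$, since $\pi_{i+1}$ is vertex-disjoint from $\mu_i$; nor by $\sigma_{i'}$ for $i'>i+1$, since the vertices of $\sigma_{i'}$ are not touched by $\mu_{i'-1}\supset\pi_{i+1}$. So it lies in $V_{i+1}$ or is not touched by $\nu_i$. On each side $V_{i+1}$ has at most $r$ elements, and since $|\nu_i|\ge|\rho|=N-\ell$, at most $\ell+1$ vertices on each side are not touched by $\nu_i$. So on each side this known set of candidates has at most $\ell+1+r$ elements, and a number in $\{1,\dots,\ell+1+r\}$ codes the partner.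
- (d) Then $\nu_{i+1}=(\nu_i\setminus\sigma_{i+1})\cup\pi_{i+1}$.

**Step 3: counting codes.** Since $\rho=\rho^*\setminus(\sigma_1\cup\dots\cup\sigma_c)$, the matching $\rho$ is determined by the following data: $j$; $\rho^*\in M_{\ell-j}$; $c\le j$ nonempty subsets of $\{1,\dots,r\}$, padded by $\emptyset$ to length $j$ (the first $\emptyset$ tells the decoder to stop); and a sequence of $\sum|V_i|=2j$ numbers $\le\ell+1+r$. For given $j\le\ell$ there are at most $|M_{\ell-j}|\,2^{rj}(\ell+1+r)^{2j}$ possibilities. Apply (3) and sum over $j$. $\square$

## 7. A generic bijection with least elements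

From now on we work with $D$, $B$ and $\mathfrak V$ from Section 5, and apply Lemma 3 in $\mathfrak V$ by transfer. The integers $k,m,r,s$ are standard.

**Definition (condition).** A *condition* is an internal matching $\rho\subset D\times B$ such that $\ell(\rho):=n-|\rho|$ satisfies $\ell(\rho)^m\ge n$ for some standard $m\ge1$.

Then $\ell(\rho)$ is infinite. For example, $\emptyset$ is a condition, and so is $\{(d,d):d\in D,\ d>q\}$ where $q$ is the least integer with $q^2\ge n$. A matching with $n-5$ edges is not a condition. If $\rho$ is a condition and $\rho\cup\tau$ is a matching with $|\tau|$ standard, then $\rho\cup\tau$ is a condition: $\ell(\rho\cup\tau)\ge\ell(\rho)-|\tau|\ge\ell(\rho)/2$, and $(\ell(\rho)/2)^{m+1}=\ell(\rho)^m\cdot\ell(\rho)/2^{m+1}\ge\ell(\rho)^m\ge n$.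

Below, "bijection" means any (usually non-internal) bijection $R:D\to B$, identified with its graph.

**Why negation is the difficulty.** We want to express the truth of formulas about $R$ in the form "$R$ contains a member of $F$", with $F$ an internal set of matchings of standardly bounded size. "$R(d)=d$ for some $d$" has this form with $F=\{\{(d,d)\}:d\in B\}$. Its negation does not: suppose $G$ has members of size $\le s$ and works for all bijections. A bijection without fixed points contains some $g\in G$. Choose $d\in B$ untouched by $g$ as pigeon and as hole. Then $g\cup\{(d,d)\}$ extends to a bijection, since infinitely many pigeons and holes remain and both sets are countable. That bijection contains members of both $F$ and $G$, a contradiction. If we restrict to bijections containing $\{(1,1)\}$, the trouble disappears: $G=\emptyset$ works. So negation should be possible after enlarging the condition. But it must be possible for a whole family $(F_a)_{a\in D^k}$ at once; treating the $a$ one by one would take infinitely many steps and use up the condition. Lemma 3 does it in a single step.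

**Lemma 4.** Let $\rho_0$ be a condition, $k\ge0$, $r\ge1$ standard, and $(F_a)_{a\in D^k}$ an internal family of sets of matchings in $D\times B$ with at most $r$ edges. There are a condition $\rho'\supset\rho_0$, a standard $s$, and an internal family $(G_a)_{a\in D^k}$ of sets of matchings in $D\times B$ with at most $s$ edges such that for every bijection $R\supset\rho'$ and every $a\in D^k$: $R$ contains a member of $G_a$ iff $R$ contains no member of $F_a$.

**Step 1: removing $\rho_0$.** We reduce to matchings on the untouched vertices. For a bijection $R\supset\rho_0$, replacing $F_a$ by $\{t\setminus\rho_0:t\in F_a,\ t\cup\rho_0\text{ a matching}\}$ does not change whether $R$ contains a member: if $t\subset R$, then $t\cup\rho_0\subset R$ is a matching, and $t\subset R$ iff $t\setminus\rho_0\subset R$. So assume that the members of the $F_a$ are matchings in $A'\times B'$, where $A',B'$ are the sets of pigeons and holes not touched by $\rho_0$. Here $|A'|=N+1$, $|B'|=N$, $N=\ell(\rho_0)$, and $N^m\ge n$ for some standard $m\ge1$. Fix an internal linear order of the internally finite set of all matchings in $A'\times B'$ and view each $F_a$ as the list of its members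 in this order.

**Step 2: a matching that is bad for no $a$.** We choose parameters so that badness is rarer than $1/(n+1)^k$. Let $\ell$ be the largest integer with $\ell^8\le N$. Then $\ell$ is infinite, and since $N<(\ell+1)^8\le(2\ell)^8$ and $2^{8m}\le\ell^m$, we have $n\le N^m<(2\ell)^{8m}\le\ell^{9m}$. Let $s=8(mk+1)$. Since $\ell$ and $N$ are infinite and $r$ is standard, $\ell+1+r\le2\ell$, $N-\ell\ge N/2$, $\ell^4\le N^{1/2}$ and $2^{r+5}\le N^{1/4}$, so
$$\frac{2^r(\ell+1+r)^2(\ell+1)^2}{N-\ell}\le\frac{2^r\cdot16\,\ell^4\cdot2}{N}\le2^{r+5}N^{-1/2}\le N^{-1/4}.\tag{4}$$
The sum in Lemma 3 runs over $j\ge s/2$ and has at most $s/2+2r+1\le s+2r$ terms. So for each $a$ the fraction of $\rho\in M_\ell$ that are bad for $F_a,s$ is at most $(s+2r)N^{-s/8}=(s+2r)N^{-mk-1}$. As $(n+1)^k\le2^kn^k\le2^kN^{mk}$, the fraction of $\rho$ bad for some $a\in D^k$ is at most $2^k(s+2r)/N<1$. Fix $\rho\in M_\ell$ bad for no $a$, and put $\rho'=\rho_0\cup\rho$. It is a condition because $\ell(\rho')=N-(N-\ell)=\ell$ and $\ell^{9m}\ge n$.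

**Step 3: the witnesses for "no".** Let $G_a$ be the internal set of all $\pi_1\cup\dots\cup\pi_c$ such that $(\pi_1,\dots,\pi_c)$ is a run (for $F_a$) from $\rho$ and there is no $t\in F_a$ for which $t\cup\rho\cup\pi_1\cup\dots\cup\pi_c$ is a matching. Its members have fewer than $s$ edges, because $\rho$ is not bad for $F_a,s$. The family $(G_a)$ is defined in $\mathfrak V$ as a subset of an internal set, so it is internal by separation.

**Step 4: a bijection answers all questions.** We check the claim for a given $R\supset\rho'$ and $a$. Note that $R\setminus\rho_0$ is a bijection $A'\to B'$. Start with $\mu_0=\rho$. If $\mu_{i-1}\subset R$ is undetermined, let $\pi_i$ be the set of edges of $R$ meeting $V(\mu_{i-1})$. It has at most $2r$ edges, so it is internal although $R$ need not be. It is a block at $\mu_{i-1}$: it touches all of $V(\mu_{i-1})$ because $R\setminus\rho_0$ is a bijection $A'\to B'$. If an edge of it shared a vertex with an edge of $\mu_{i-1}\subset R$, the two edges would be equal, and then a vertex of $V(\mu_{i-1})$ would be touched by $\mu_{i-1}$, which is not the case. Put $\mu_i=\mu_{i-1}\cup\pi_i\subset R$. Each block has at least one edge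 and $\rho$ is not bad, so after fewer than $s$ steps we reach a $\mu_i\subset R$ that is not undetermined. There are two cases.

- *No $t\in F_a$ has $t\cup\mu_i$ a matching.* Then $\mu_i\setminus\rho=\pi_1\cup\dots\cup\pi_i\in G_a$ is contained in $R$, and $R$ contains no $t\in F_a$, since otherwise $t\cup\mu_i\subset R$ would be a matching.
- *Some $t\in F_a$ has $t\subset\mu_i\subset R$.* Then $R$ contains no $\delta\in G_a$, because otherwise $t\cup\rho\cup\delta\subset R$ would be a matching, contrary to the definition of $G_a$. $\square$

**Representing formulas.** Let $L_{\mathbb D}$ have a relation symbol for every internal subset of $D^k$ ($k$ standard; including equality) and a binary symbol for $R$. It is countable since $\mathfrak V$ is. For a bijection $R$ let $\mathbb D_R$ be the corresponding structure on $D$.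

**Definition (represented).** Let $\varphi$ be an $L_{\mathbb D}$-formula with free variables among $x_1,\dots,x_k$. We say that $\varphi(x_1,\dots,x_k)$ is *represented* over a condition $\rho$ if there are internal families $(F_a),(G_a)$, $a\in D^k$, of sets of matchings in $D\times B$ of standardly bounded size such that for every bijection $R\supset\rho$ and every $a\in D^k$: $\mathbb D_R\models\varphi(a)$ iff $R$ contains a member of $F_a$, and $\mathbb D_R\models\neg\varphi(a)$ iff $R$ contains a member of $G_a$.

A representation over $\rho$ is also one over every condition $\rho'\supset\rho$. The discussion before Lemma 4 shows that $\exists y\,R(y,y)$ is not represented by $F=\{\{(d,d)\}:d\in B\}$ over $\emptyset$ with any $G$, but it is over $\{(1,1)\}$ with $G=\emptyset$.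

**Lemma 5.** For every $L_{\mathbb D}$-formula $\varphi(x_1,\dots,x_k)$ and condition $\rho$, some condition $\rho'\supset\rho$ represents $\varphi$.

*Proof.* Induction on $\varphi$.
- $S(x_{i_1},\dots,x_{i_p})$ with $S\subset D^p$ internal (indices may repeat): if $(a_{i_1},\dots,a_{i_p})\in S$ put $F_a=\{\emptyset\}$, $G_a=\emptyset$; otherwise put $F_a=\emptyset$, $G_a=\{\emptyset\}$. These families are internal, and every $R$ contains the empty matching. Take $\rho'=\rho$.
- $R(x_i,x_j)$ (possibly $i=j$): put $F_a=\{\{(a_i,a_j)\}\}$ if $a_j\in B$ and $F_a=\emptyset$ otherwise, and $G_a=\{\{(a_i,h)\}:h\in B,\ h\ne a_j\}$. Since $R$ is a function $D\to B$, this is a representation over $\rho'=\rho$.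
- For $\neg$, exchange $F$ and $G$.
- For $\varphi_1\vee\varphi_2$ (both taken in the variables $x_1,\dots,x_k$), extend $\rho$ twice so that both are represented, take $F_a=F_a^1\cup F_a^2$, and obtain $G_a$, over a larger condition, from Lemma 4.
- For $\exists y\,\varphi(x_1,\dots,x_k,y)$, extend $\rho$ so that $\varphi$ is represented, take $F_a=\bigcup_{d\in D}F_{(a,d)}$, whose members are of the same standardly bounded size, and obtain $G_a$ from Lemma 4. $\square$

**Proposition 6.** There is a bijection $R:D\to D\setminus\{0\}$ such that every nonempty subset of $D$ definable with parameters in $\mathbb D:=\mathbb D_R$ has a least element.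

*Proof.* Parameters may be eliminated, since singletons are internal: $\varphi(x,p)$ is equivalent to $\exists y\,(S_{\{p\}}(y)\wedge\varphi(x,y))$. Build conditions $\rho_0\subset\rho_1\subset\cdots$, starting from $\emptyset$, handling one after another countably many tasks:

- for each pigeon in $D$ and each hole in $B$: make sure it is touched. If it is not, add one edge to an untouched vertex on the other side; there is one, since $\ell$ of the current condition is infinite.
- for each formula $\varphi(x)$ in one variable: first extend to a condition $\rho$ representing $\varphi$ by $(F_x),(G_x)$, using Lemma 5. The set of $x\in D$ such that $\rho\cup t$ is a matching for some $t\in F_x$ is internal. If it is nonempty, let $x_0$ be its least element (which exists by transfer), choose such a $t\in F_{x_0}$, and pass to $\rho\cup t$, which is a condition because $|t|$ is standard.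

Then $R=\bigcup\rho_i$ is a bijection $D\to B$. Consider $\varphi(x)$ and the condition $\rho$ used for it. If the internal set above was empty, $R$ contains no member of any $F_x$, since such a member would be compatible with $\rho\subset R$. So $\varphi$ defines $\emptyset$ in $\mathbb D_R$. Otherwise $\varphi(x_0)$ holds because $R\supset t\in F_{x_0}$. For $x<x_0$ no member of $F_x$ is compatible with $\rho\subset R$, so $\varphi(x)$ fails. Hence $x_0$ is the least element. $\square$

Fix this $R$.

**Lemma 7.** Every nonempty $\mathbb D$-definable subset of $D^k$ ($k\ge1$ standard) has a lexicographically greatest element.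

*Proof.* For $k=1$ and $X\subset D$, the set $\{d:n-d\in X\}$ is $\mathbb D$-definable, since the graph of $d\mapsto n-d$ is internal. If $x$ is its least element, $n-x$ is the greatest element of $X$. For $k>1$ let $g_1$ be the greatest element of the projection of $X$ to the first coordinate, and apply induction to the fiber of $X$ over $g_1$. $\square$

## 8. Definable completeness through tame formulas

Let $\mathbb K^+$ be $\mathcal K$ expanded by $R$ and by all internal subsets of all $D^k$. Definable completeness passes to reducts, so we prove it for $\mathbb K^+$. The plan is to show that a definable subset of $K$ is cut out along an internally finite set $C$ of points that does not depend on $R$; only the choice of pieces depends on $R$, and there Lemma 7 takes over.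

**Definition (tame formula).** *Tame formulas* have $K$-variables and $D$-variables, the latter ranging over $D\subset K$. They form the smallest class containing the $L$-formulas with parameters from $K$ (with free variables of both kinds) and the atomic formulas $S(\bar d)$ with $\bar d$ $D$-variables and $S$ internal or $S=R$, and closed under Boolean operations and $\exists d\in D$.

*Example.* $\psi(y)$: $\exists d\in D\,\exists d'\in D\,(R(d,d')\wedge d<2y\wedge2y<d')$ is tame and defines the union of the intervals $(\frac d2,\frac{R(d)}2)$ with $d<R(d)$. All endpoints lie in $C=\{\frac d2:d\in D\}$, an internal set. The bijection $R$ only decides which pieces between points of $C$ are taken.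

**Step 1: prenex form.** Since $D\ne\emptyset$, quantifiers over $D$ can be pulled out as usual. So a tame formula $\psi(\bar x,y,\bar d)$ with $y$ a $K$-variable can be written as
$$Q_1e_1\in D\cdots Q_qe_q\in D\ \beta,\tag{5}$$
where $\beta$ is a Boolean combination of $L$-formulas $\theta_1,\dots,\theta_p$ in $(\bar x,y,\bar d,\bar e)$ with parameters and of atomic formulas in $D$-variables only. We may take $p\ge1$.

**Step 2: the internal set of cut points.** We use o-minimality. Uniform finiteness in o-minimal structures (Knight–Pillay–Steinhorn, Trans. AMS 295 (1986)) says: for each $L$-formula $\theta(\bar z,y)$ there is a standard $N_0$ such that for every $\bar z$ in $\mathbb R$ the set $\{y\in\mathbb R:\mathcal R\models\theta(\bar z,y)\}$ has at most $N_0$ boundary points. (For the field $\mathbb R$ this is elementary: by quantifier elimination $\theta$ is a Boolean combination of sign conditions on polynomials $p_\nu(\bar z,y)$, and the boundary points are zeros of those $p_\nu(\bar z,\cdot)$ that are not identically zero.) Treating parameters as variables and using $\mathcal K\equiv\mathcal R$, we get a standard $N_0\ge1$ such that $\mathrm{bd}\{y:\theta_i(\bar x,y,\bar d,\bar e)\}$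 always has at most $N_0$ points. Let $b_{i,l}(\bar x,\bar d,\bar e)$ be its $l$-th point in increasing order, if it exists; $b_{i,l}$ is an $L$-definable partial function. Put
$$C(\bar x,\bar d)=\{b_{i,l}(\bar x,\bar d,\bar e):\bar e\in D^q,\ i\le p,\ l\le N_0\}.$$
This does not involve $R$, so for fixed $\bar x,\bar d$ it is internal, and it is internally finite of size at most $pN_0(n+1)^q$.

**Step 3: truth is constant between cut points.** We claim:
$$\text{if }[y,y']\text{ or }[y',y]\text{ contains no point of }C(\bar x,\bar d),\text{ then }\psi(\bar x,y,\bar d)\Leftrightarrow\psi(\bar x,y',\bar d).\tag{6}$$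
For each $\bar e\in D^q$ and $i$ the set $\{y:\theta_i\}$ has no boundary point in that interval, so it contains both or none of $y,y'$. In $\mathcal R$ this holds because intervals of $\mathbb R$ are connected; it is a first-order statement for each $\theta_i$, hence true in $\mathcal K$. The atomic formulas in $D$-variables do not involve $y$. So $\beta$ has the same truth value at $y$ and $y'$ for every $\bar e\in D^q$, and by (5) so does $\psi$.

**Lemma 8.** Every set definable in $\mathbb K^+$ with parameters is defined by a tame formula. Every subset of $D^k$ definable in $\mathbb K^+$ with parameters from $K$ is definable in $\mathbb D$.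

*Proof.* An atomic formula $S(\tau_1,\dots,\tau_k)$ with $L$-terms $\tau_i$ (parameters allowed) is equivalent to $\exists\bar d\in D\,(\bigwedge d_i=\tau_i\wedge S(\bar d))$. So for the first claim it suffices, by induction on formulas, to show that $\exists y\in K\,\psi(\bar x,y,\bar d)$ is equivalent to a tame formula if $\psi$ is tame, written as in (5). Let $C=C(\bar x,\bar d)$ and
$$W=\{0\}\cup\{c,\ c+1,\ c-1,\ (c+c')/2:\ c,c'\in C\}.$$
Then $\exists y\,\psi$ iff $\exists y\in W\,\psi$. To see this, suppose $\psi(\bar x,y,\bar d)$ holds. If $y\in C$, then $y\in W$. Let $y\notin C$. If $C=\emptyset$, replace $y$ by $0$, using (6). Otherwise, since $C$ is internally finite, $y$ lies above $\max C$, or below $\min C$, or between two consecutive elements $c<c'$ of $C$; replace $y$ by $\max C+1$, $\min C-1$, $(c+c')/2$ respectively, using (6).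

Finally "$\exists y\in W\,\psi$" is a finite disjunction of formulas
$$\exists\bar e,\bar e'\in D\ \big(g(\bar x,\bar d,\bar e,\bar e')\text{ is defined}\ \wedge\ \psi(\bar x,g(\bar x,\bar d,\bar e,\bar e'),\bar d)\big)$$
with $L$-definable partial functions $g$, namely $0$, $b_{i,l}$, $b_{i,l}\pm1$ and the midpoints of $b_{i,l}(\bar x,\bar d,\bar e)$ and $b_{i',l'}(\bar x,\bar d,\bar e')$. Here the quantified variables in (5) are renamed so that they differ from $\bar e,\bar e'$. Substitute $g$ for $y$ in the $L$-formulas $\theta_i$ of (5), reading $\theta_i(\dots,g,\dots)$ as $\exists z\,(z=g\wedge\theta_i(\dots,z,\dots))$. This gives $L$-formulas, and $y$ occurs nowhere else. So the result is tame.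

For the second claim: by the first, such a set is defined by a tame formula. Replace its free variables by $D$-variables and write it in prenex form, so that only $D$-variables occur in $\beta$. Each $L$-formula $\theta$ in $\beta$, with parameters in $K$, defines an internal subset of a power of $D$ (separation in $\mathfrak V$), i.e. a basic relation of $\mathbb D$. $\square$

**Proposition 9.** $\mathbb K^+$ is definably complete.

**Step 1: reduction to the cut points.** We replace a definable set by a subset of $C$. Let $X\subset K$ be definable, nonempty and bounded, given by a tame formula $\psi(y)$ as in (5), and let $C$ be the corresponding internally finite set. By (6), two points of $K\setminus C$ with no point of $C$ between them are both in $X$ or both outside $X$. If $C=\emptyset$, then $X\in\{\emptyset,K\}$, which is impossible. So $C\ne\emptyset$, and $X\cap(\max C,\infty)=\emptyset$ since $X$ is bounded. For $c\in C$ let $I_c=(c',c]$ where $c'$ is the predecessor of $c$ in $C$, and $I_c=(-\infty,c]$ if $c=\min C$. These sets cover $(-\infty,\max C]$, because $C$ is internally finite. Let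
$$E=\{c\in C:X\cap I_c\ne\emptyset\}.$$
Then $E\ne\emptyset$, and $C,E$ are definable in $\mathbb K^+$.

**Step 2: $E$ has a maximum.** We index $C$ internally by a power of $D$ and use Lemma 7. We have $|C|\le pN_0(n+1)^q\le(n+1)^{q+1}$, as $pN_0$ is standard. So by transfer there is an internal surjection $h:D^{q+1}\to C$ that is nondecreasing for the lexicographic order. It is definable in $\mathbb K^+$: $h(g)=c$ iff for some $i\le p$, $l\le N_0$ there is $\bar e\in D^q$ with $(g,\bar e)\in H_{i,l}$ and $c=b_{i,l}(\bar e)$, where
$$H_{i,l}=\{(g,\bar e)\in D^{q+1}\times D^q:b_{i,l}(\bar e)\text{ is defined and }=h(g)\}$$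
is internal, hence a basic relation of $\mathbb K^+$. So $h^{-1}(E)\subset D^{q+1}$ is nonempty and definable in $\mathbb K^+$, hence in $\mathbb D$ by Lemma 8, and has a lexicographically greatest element $g^*$ by Lemma 7. If $c\in E$, say $c=h(g)$, then $g\le g^*$ and $c\le h(g^*)$. So $c^*=h(g^*)=\max E$.

**Step 3: $\sup X=c^*$.** We have $X\subset\bigcup_{c\in E}I_c\subset(-\infty,c^*]$. If $c^*\in X$, then $\sup X=c^*$. Otherwise $X$ meets $I_{c^*}\setminus\{c^*\}$, which is a nonempty open interval with right endpoint $c^*$ containing no point of $C$. By (6), $X$ contains this interval, and again $\sup X=c^*$. $\square$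

## 9. The counterexamples in all dimensions at least two

**Proof of Theorem A.** $\mathbb K=(\mathcal K,R)$ is a reduct of $\mathbb K^+$, so it is definably complete by Proposition 9. $K$ is countable and $\mathcal K\equiv\mathcal R$. The set $D=\operatorname{dom}R$ is definable and bounded, and it is closed and discrete because distinct elements are at distance $\ge1$. By Proposition 6, $R:D\to D\setminus\{0\}$ is a bijection. $\blacksquare$

So definable completeness does not imply the pigeonhole principle for definable bijections of pseudofinite sets. By Theorem B, that principle is a necessary condition for Brouwer's theorem in dimension 2 in any given definably complete $\mathbb K$. We do not claim that it is sufficient.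

**Proof of the Corollary.** Apply Theorem B with $d_0=0$ to a structure $\mathbb K$ of Theorem A: there is a definable continuous $f:[0,1]^2\to[0,1]^2$ without fixed point. $\blacksquare$

**Proof of Theorem C.** Part (2) was proved in Step 3 of Section 3, and the case $m=1$ of part (1) in Step 1 there. Let $m\ge2$, let $\mathcal R$ be as in Theorem A, and take $\mathbb K=(\mathcal K,R)$ and $f$ as in the Corollary; $\mathbb K$ expands the model $\mathcal K$ of $\mathrm{Th}(\mathcal R)$. The map
$$(x_1,\dots,x_m)\mapsto(f(x_1,x_2),x_3,\dots,x_m)$$
of $[0,1]^m$ to itself is definable and continuous. A fixed point of it would give a fixed point $(x_1,x_2)$ of $f$, so it has none. $\blacksquare$
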